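\title{Uniform monotonicity implies complex uniform convexity in noncommutative symmetric spaces}


\begin{abstract}
We prove that in every solid normed bimodule of $\tau$-measurable operators over a semifinite von Neumann algebra, complex uniform convexity is equivalent to uniform monotonicity. The estimate is explicit, and it is enough to test $\|x+\lambda y\|$ at the three cube roots of unity. As a consequence, the theorems that transfer complex uniform convexity from a symmetric space $E$ to the noncommutative space $E(\mathcal M,\tau)$ and to the unitary matrix ideal $C_E$ hold without any $p$-convexity assumption, which answers a problem of Czerwinska and Kaminska. The same method gives the equivalence of the corresponding strict properties and an inequality with the best constant in $L_1(\mathcal M,\tau)$.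
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two geometric properties}

Let $X$ be a complex normed space and $K\subseteq X$ a subset. We call $K$ \emph{complex uniformly convex} if for every $\epsilon>0$ there is $\delta>0$ such that
\[
\sup_{|\lambda|=1}\|x+\lambda y\|\ge 1+\delta\qquad\text{for all } x,y\in K \text{ with } \|x\|=1,\ \|y\|\ge\epsilon .
\]
Here $x+\lambda y$ and its norm are taken in $X$, and $X$ itself is complex uniformly convex if this holds with $K=X$. The property says that a complex disc of definite radius centered on the unit sphere must leave the unit ball by a definite amount. A partially ordered normed space $X$ is \emph{uniformly monotone} if for every $\epsilon>0$ there is $\delta>0$ such that $\|x+y\|>1+\delta$ whenever $0\le x,y\in X$, $\|x\|=1$ and $\|y\|\ge\epsilon$.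

Two examples show what these properties measure.

\begin{example}\label{ex:l1}
In $\ell_1^2$ let $x=(\frac12,\frac12)$ and $y=(\frac12,-\frac12)$. Then $\|x\|_1=\|y\|_1=\|x+y\|_1=\|x-y\|_1=1$, so the unit sphere contains the real segment from $x-y$ to $x+y$. It does not contain the complex disc, since $\|x+iy\|_1=\frac12|1+i|+\frac12|1-i|=\sqrt2$.
\end{example}

\begin{example}\label{ex:linfty}
In $L_\infty[0,1)$ let $x$ and $y$ be the indicator functions of $[0,\frac12)$ and $[\frac12,1)$. Then $\|x+\lambda y\|_\infty=1$ for all $|\lambda|=1$, so $L_\infty[0,1)$ is not complex uniformly convex.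
\end{example}

In Example~\ref{ex:linfty} both functions are positive, and adding $y$ to $x$ does not increase the norm; the space fails to be uniformly monotone. This is no accident. For positive functions $|x+\lambda y|\le x+y$ pointwise, so in a function space with a monotone norm the supremum over the circle is attained at $\lambda=1$, and complex uniform convexity of the positive cone is the same as uniform monotonicity. In $L_1$ the norm is additive on positive functions, so uniform monotonicity holds in the strongest possible form, and in Example~\ref{ex:l1} the disc does leave the ball. One is led to guess that failure of monotonicity is the only obstruction to complex uniform convexity. This paper proves the guess for spaces of operators.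

\subsection{Noncommutative symmetric spaces}

Let $\mathcal M$ be a semifinite von Neumann algebra on a Hilbert space $\mathcal H$ with a faithful normal semifinite trace $\tau$. A closed densely defined operator $x$ affiliated with $\mathcal M$ is \emph{$\tau$-measurable} if $\tau(\chi_{(s,\infty)}(|x|))<\infty$ for some $s>0$, where $\chi_I(|x|)$ is the spectral projection of $|x|=(x^*x)^{1/2}$ for the set $I$. The $\tau$-measurable operators form a $*$-algebra $\widetilde{\mathcal M}\supseteq\mathcal M$ when sums and products are taken in the strong sense, that is, as closures of the usual sums and products; it is ordered by $a\le b\Leftrightarrow b-a\ge0$. The \emph{generalized singular value function} of $x\in\widetilde{\mathcal M}$ is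
\[
\mu_t(x)=\inf\{s\ge0:\ \tau(\chi_{(s,\infty)}(|x|))\le t\},\qquad 0\le t<\tau(1).
\]
For a function $f$ it is the decreasing rearrangement of $|f|$. A complex Banach space $E$ of measurable functions on $[0,\tau(1))$ is \emph{symmetric} if $f\in E$ and $\mu(g)\le\mu(f)$ imply $g\in E$ and $\|g\|_E\le\|f\|_E$. The associated noncommutative space is
\[
E(\mathcal M,\tau)=\{x\in\widetilde{\mathcal M}:\ \mu(x)\in E\},\qquad \|x\|=\|\mu(x)\|_E .
\]
That this is a normed space is part of the setting (Kalton--Sukochev). Symmetric Banach sequence spaces $E\subset c_0$ are defined in the same way. For such $E$ and an infinite-dimensional separable Hilbert space $H$, the \emph{unitary matrix ideal} $C_E$ consists of the compact operators $x$ on $H$ with $\{s_n(x)\}_{n\in\mathbb N}\in E$, normed by $\|x\|=\|\{s_n(x)\}\|_E$; the singular numbers $s_n(x)$ are the eigenvalues of $|x|$ in decreasing order, with multiplicity. A superscript $+$ denotes the positive cone. Finally, $E$ is \emph{$p$-convex} if there is a constant $\kappa$ with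
\[
\Bigl\|\Bigl(\sum_{i=1}^n|f_i|^p\Bigr)^{1/p}\Bigr\|_E\le \kappa\Bigl(\sum_{i=1}^n\|f_i\|_E^p\Bigr)^{1/p}
\]
for all finite families $f_1,\dots,f_n\in E$.

We quote the following known results from \cite{CK}.

\begin{theorem}\label{thm:known}
In \textup{(A)}, \textup{(C)}, \textup{(D)} let $E$ be a symmetric Banach function space on $[0,\tau(1))$, and in \textup{(B)} a symmetric Banach sequence space.
\begin{itemize}
\item[(A)] If $E$ is $p$-convex for some $p>1$ and complex uniformly convex, then $E(\mathcal M,\tau)$ is complex uniformly convex. If $\mathcal M$ is non-atomic and $E(\mathcal M,\tau)$ is complex uniformly convex, then $E$ is complex uniformly convex.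
\item[(B)] $C_E^+$ is complex uniformly convex if and only if $E$ is. If $E$ is $p$-convex for some $p>1$, then $C_E$ is complex uniformly convex if and only if $E$ is.
\item[(C)] Let $\mathcal M$ be non-atomic. Then $E(\mathcal M,\tau)^+$ is complex uniformly convex if and only if $E(\mathcal M,\tau)$ is uniformly monotone. If $E$ is $p$-convex for some $p>1$, then $E(\mathcal M,\tau)$ is complex uniformly convex if and only if it is uniformly monotone.
\item[(D)] If $E$ is complex uniformly convex, then $E(\mathcal M,\tau)^+$ is complex uniformly convex. If $\mathcal M$ is non-atomic, the converse holds.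
\end{itemize}
\end{theorem}

The statements about positive cones need no extra hypothesis; $p$-convexity appears exactly in the passage from $E$ or from the cone to the whole operator space. It excludes the most basic example. The space $L_1$ is not $p$-convex for any $p>1$, since $n$ disjointly supported functions of norm one would give $n\le\kappa n^{1/p}$, and yet $L_1(\mathcal M,\tau)$ is complex uniformly convex. With this observation, Czerwinska and Kaminska \cite{CK} posed the problem of proving (A), (B) and (C) without the assumption that $E$ is $p$-convex for some $p>1$.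

\subsection{Results}

The symmetric structure turns out to play no role in the passage from the cone to the whole space. Only the following two properties are used.

\begin{definition}\label{def:solid}
A \emph{solid normed bimodule} over $(\mathcal M,\tau)$ is a linear subspace $X\subseteq\widetilde{\mathcal M}$ with a norm $\|\cdot\|$ such that
\begin{itemize}
\item[(F1)] if $x\in X$ and $a,b\in\mathcal M$, then $axb\in X$ and $\|axb\|\le\|a\|_\infty\|x\|\,\|b\|_\infty$;
\item[(F2)] if $y\in\widetilde{\mathcal M}$ and $0\le y\le x\in X$, then $y\in X$ and $\|y\|\le\|x\|$.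
\end{itemize}
\end{definition}

The zero space has every property below vacuously, and we assume $X\ne\{0\}$. For $\epsilon>0$ put
\begin{align*}
\sigma_X(\epsilon)&=\inf\bigl\{\|a+b\|-1:\ a,b\in X^+,\ \|a\|=1,\ \|b\|\ge\epsilon\bigr\},\\
\delta_X(\epsilon)&=\inf\Bigl\{\sup_{|\lambda|=1}\|x+\lambda y\|-1:\ x,y\in X,\ \|x\|=1,\ \|y\|\ge\epsilon\Bigr\}.
\end{align*}
Both moduli are nondecreasing in $\epsilon$, because the infimum runs over a smaller set when $\epsilon$ grows. The space $X$ is complex uniformly convex if and only if $\delta_X(\epsilon)>0$ for all $\epsilon>0$, and uniformly monotone if and only if $\sigma_X(\epsilon)>0$ for all $\epsilon>0$ (take $\delta=\sigma_X(\epsilon)/2$ to obtain the strict inequality in the definition).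

\begin{theorem}\label{thm:main}
Let $X$ be a solid normed bimodule over an arbitrary semifinite $(\mathcal M,\tau)$. The following are equivalent:
\begin{itemize}
\item[(a)] $X$ is complex uniformly convex;
\item[(b)] $X^+$ is complex uniformly convex;
\item[(c)] $X$ is uniformly monotone.
\end{itemize}
Quantitatively, if $x,y\in X$, $\|x\|=1$ and $\|y\|\ge\epsilon>0$, then
\begin{equation}\label{eq:main}
\max_{\lambda^3=1}\|x+\lambda y\|\ \ge\ \bigl(1+\min\{1,\sigma_X(\epsilon^2/8)\}\bigr)^{1/2},
\end{equation}
and hence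
\begin{equation}\label{eq:moduli}
\bigl(1+\min\{1,\sigma_X(\epsilon^2/8)\}\bigr)^{1/2}-1\ \le\ \delta_X(\epsilon)\ \le\ \sigma_X(\epsilon).
\end{equation}
\end{theorem}

Combined with (D) and the first sentence of (B), this solves the problem.

\begin{theorem}\label{thm:answer}
No $p$-convexity is assumed in the following statements.
\begin{itemize}
\item[(i)] If a symmetric Banach function space $E$ is complex uniformly convex, then so is $E(\mathcal M,\tau)$.
\item[(ii)] For a symmetric Banach sequence space $E\subset c_0$, the ideal $C_E$ is complex uniformly convex if and only if $E$ is.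
\item[(iii)] For a symmetric Banach function space $E$, the space $E(\mathcal M,\tau)$ is complex uniformly convex if and only if it is uniformly monotone. This holds whether or not $\mathcal M$ is non-atomic.
\end{itemize}
Thus \textup{(A)}, \textup{(B)} and \textup{(C)} hold without the assumption of $p$-convexity.
\end{theorem}

The method also applies to the non-uniform properties. We call $X$ \emph{strictly monotone} if $\|a+b\|>\|a\|$ for all $a,b\in X^+$ with $b\ne0$, and \emph{complex strictly convex} if $\|x\|=1$ and $\sup_{|\lambda|=1}\|x+\lambda y\|\le1$ imply $y=0$.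

\begin{theorem}\label{thm:strict}
A solid normed bimodule is strictly monotone if and only if it is complex strictly convex.
\end{theorem}

For $L_1(\mathcal M,\tau)$, with norm $\|x\|_1=\tau(|x|)$, a refinement gives the best constant.

\begin{theorem}\label{thm:L1}
For $x,y\in L_1(\mathcal M,\tau)$ with $x\ne0$ and $\|y\|_1\le2\|x\|_1$,
\begin{equation}\label{eq:L1}
\frac1{2\pi}\int_0^{2\pi}\|x+e^{i\theta}y\|_1\,d\theta\ \ge\ \|x\|_1+\frac{\|y\|_1^2}{4\|x\|_1}.
\end{equation}
The constant $\frac14$ is best possible, also with $\sup_{|\lambda|=1}\|x+\lambda y\|_1$ in place of the mean: in $L_1[0,1]$, for $x=1$ and $y(t)=\epsilon e^{2\pi it}$, one has $\|x+\lambda y\|_1=1+\frac{\epsilon^2}{4}+O(\epsilon^4)$, with the same value for all $|\lambda|=1$. Moreover $\delta_{L_1[0,1]}(\epsilon)=\frac{\epsilon^2}{4}+O(\epsilon^4)$ as $\epsilon\to0$.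
\end{theorem}

\section{The idea: four vectors in $\mathbb C^3$}\label{sec:idea}

Throughout, $\omega=e^{2\pi i/3}$, $\Omega=\{1,\omega,\omega^2\}$ and $f_\lambda=x+\lambda y$. Since $\sum_{\lambda\in\Omega}\lambda=\sum_{\lambda\in\Omega}\lambda^2=0$ and $\lambda^{-1}=\lambda^2$ on $\Omega$,
\begin{equation}\label{eq:fourier}
\frac13\sum_{\lambda\in\Omega}f_\lambda=x,\qquad
\frac13\sum_{\lambda\in\Omega}\lambda^{-1}f_\lambda=y,\qquad
\frac13\sum_{\lambda\in\Omega}\lambda f_\lambda=0
\end{equation}
for $x,y$ in any complex vector space.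

\subsection{The obstacle}

For functions, the first identity in \eqref{eq:fourier} gives $|x|\le P:=\frac13\sum_\lambda|f_\lambda|$ pointwise, and the natural plan is to apply uniform monotonicity to the splitting $P=|x|+(P-|x|)$. For operators this splitting is not available. Take
\[
x=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad y=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad
f_\lambda^*f_\lambda=\begin{pmatrix}1&\lambda\\ \bar\lambda&1\end{pmatrix},\qquad f_\lambda f_\lambda^*=\begin{pmatrix}2&0\\0&0\end{pmatrix}.
\]
The matrix $f_\lambda^*f_\lambda$ is twice a projection, so $|f_\lambda|=2^{-1/2}f_\lambda^*f_\lambda$ and $P=2^{-1/2}\cdot1$. Thus $|x|\le P$ fails, and even $\|P\|_\infty<\|x\|_\infty$. The average of the left moduli, $Q:=\frac13\sum_\lambda|f_\lambda^*|=\sqrt2\,x$, compensates exactly: $\|P\|_\infty\|Q\|_\infty=1=\|x\|_\infty^2$. A proof for operators should therefore use $P$ and $Q$ together, through a Cauchy--Schwarz inequality, and it needs a different way of splitting them into a main part and a remainder.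

\subsection{The scalar case}

Such a splitting is already visible for scalars. Let $x=1$ and $y\in\mathbb C$, write $f_\lambda=u_\lambda|f_\lambda|$ with $|u_\lambda|=1$, and put $a^*b=\sum_i\bar a_ib_i$ for $a,b\in\mathbb C^3$. Distribute each $f_\lambda$ evenly between two factors and define, for $j=0,1$, the vectors
\[
S_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}\bigr)_{\lambda\in\Omega},\qquad
T_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}\bar u_\lambda\bigr)_{\lambda\in\Omega}.
\]
All four have squared length $P\ge1$, and $T_i^*S_j=\frac13\sum_\lambda\lambda^{j-i}f_\lambda$. By \eqref{eq:fourier},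
\[
T_0^*S_0=T_1^*S_1=1,\qquad T_1^*S_0=y,\qquad T_0^*S_1=0 .
\]
Suppose that $P$ is close to $1$. Then the Cauchy--Schwarz inequality is almost an equality in $T_0^*S_0=1$ and in $T_1^*S_1=1$, so $S_0\approx T_0$ and $T_1\approx S_1$, and therefore $y=T_1^*S_0\approx S_1^*T_0=0$. This is the whole idea.

In a general normed bimodule, near equality in Cauchy--Schwarz does not come with a formula for the distance between $S_0$ and $T_0$, so we rephrase the argument with a projection. Let $e$ be the orthogonal projection of $\mathbb C^3$ onto the line through $S_1$. Then $S_1$ lies in the range of $e$ and $T_0$ in its kernel. Split the squared lengths of the other two vectors: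
\[
A=\|(1-e)S_0\|^2,\quad B=\|eS_0\|^2,\quad C=\|eT_1\|^2,\quad D=\|(1-e)T_1\|^2,
\]
so that $A+B=C+D=P$. Only $(1-e)S_0$ contributes to $T_0^*S_0=1$, so $1\le PA$. Only $eT_1$ contributes to $T_1^*S_1=1$, so $1\le CP$. Hence the remainders satisfy $B,D\le P-1/P$. Each of the two parts of $y=(eT_1)^*(eS_0)+((1-e)T_1)^*((1-e)S_0)$ contains one remainder:
\[
|y|\le\sqrt{CB}+\sqrt{DA}\le2\sqrt{P(P-1/P)}=2\sqrt{P^2-1}.
\]
We have proved that $P^2\ge1+|y|^2/4$.

\begin{example}
Let $x=y=1$. Then $f_1=2$, $f_\omega=e^{i\pi/3}$, $f_{\omega^2}=e^{-i\pi/3}$ and $P=\frac43$. The vectors are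
\[
S_0=\tfrac1{\sqrt3}(\sqrt2,1,1),\quad S_1=\tfrac1{\sqrt3}(\sqrt2,\omega,\omega^2),\quad
T_0=\tfrac1{\sqrt3}(\sqrt2,e^{-i\pi/3},e^{i\pi/3}),\quad T_1=\tfrac1{\sqrt3}(\sqrt2,e^{i\pi/3},e^{-i\pi/3}),
\]
and $T_0^*S_1=\frac13(2+e^{i\pi}+e^{i\pi})=0$. Since $e=S_1S_1^*/P$ and $S_1^*S_0=\frac13(2+\bar\omega+\omega)=\frac13$, we get $B=\frac19\cdot\frac34=\frac1{12}$, $A=\frac54$, $C=|S_1^*T_1|^2/P=\frac34$ and $D=\frac7{12}$. The bound on $y$ reads $1\le\sqrt{CB}+\sqrt{DA}=\frac14+\sqrt{35/48}$.
\end{example}

Three ingredients have to be supplied for operators: a Cauchy--Schwarz inequality for columns with entries in $\widetilde{\mathcal M}$, measured in the norm of $X$; a projection $e$, now a $3\times3$ matrix over $\mathcal M$; and a replacement for the subtraction $B=P-A$. The first two are constructed in the next section. The third is uniform monotonicity: if $\|A+B\|$ is not much larger than $\|A\|$, then $\|B\|$ is small.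

\section{Columns of measurable operators}\label{sec:tools}

We use the following standard facts about $\widetilde{\mathcal M}$.
\begin{itemize}
\item[(M1)] $c^*c\ge0$; sums of positive elements are positive; $a\le b$ implies $c^*ac\le c^*bc$.
\item[(M2)] If $c^*c\le1$, then $c\in\mathcal M$ and $\|c\|_\infty\le1$. By scaling, $c^*c=0$ implies $c=0$.
\item[(M3)] In the polar decomposition $c=u|c|$, the partial isometry $u$ lies in $\mathcal M$, $|c|\in\widetilde{\mathcal M}$ and $|c|=u^*c$.
\item[(M4)] For $0\le q\in\widetilde{\mathcal M}$, the map $\varphi\mapsto\varphi(q)$ is a $*$-homomorphism into $\widetilde{\mathcal M}$ from the Borel functions on $[0,\infty)$ that are bounded on bounded sets; bounded $\varphi$ give elements of $\mathcal M$.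
\end{itemize}
By (M3) and (F1), $c\in X$ if and only if $|c|\in X$, and then $\|c\|=\|\,|c|\,\|$.

For columns $a,b\in\widetilde{\mathcal M}^N$ put $a^*b=\sum_ia_i^*b_i\in\widetilde{\mathcal M}$. For $g=(g_{il})$ in the von Neumann algebra $M_N(\mathcal M)$, let $ga$ be the column with entries $\sum_lg_{il}a_l$ and $a^*g$ the row with entries $\sum_ia_i^*g_{il}$. Then
\[
(ga)^*b=\sum_{i,l}a_l^*g_{il}^*b_i=a^*(g^*b),
\]
and $a^*gb$ is unambiguous. If $g$ is a projection, then $a^*ga=(ga)^*(ga)\ge0$. If $g\le g'$ are projections, then $g'-g$ is a projection, so $a^*ga\le a^*g'a$.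

From now on $X$ is a solid normed bimodule.

\begin{lemma}[Cauchy--Schwarz inequality]\label{lem:CS}
If $a,b\in\widetilde{\mathcal M}^N$ and $a^*a,\ b^*b\in X$, then $a^*b\in X$ and $\|a^*b\|\le\|a^*a\|^{1/2}\|b^*b\|^{1/2}$.
\end{lemma}

\begin{proof}
Let $c=a^*b=u|c|$. Absorbing $u$ into $a$ makes the pairing positive: $|c|=u^*c=\sum_i(a_iu)^*b_i$, and since $|c|$ is self-adjoint, also $|c|=\sum_ib_i^*(a_iu)$. For $t>0$,
\[
0\le\sum_i(ta_iu-t^{-1}b_i)^*(ta_iu-t^{-1}b_i)=t^2u^*(a^*a)u+t^{-2}b^*b-2|c| .
\]
The element $t^2u^*(a^*a)u+t^{-2}b^*b$ lies in $X$ by (F1). By (F2), $|c|\in X$, so $c\in X$ and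
\[
\|c\|=\|\,|c|\,\|\le\tfrac12\bigl(t^2\|a^*a\|+t^{-2}\|b^*b\|\bigr).
\]
The infimum of the right side over $t>0$ is $\|a^*a\|^{1/2}\|b^*b\|^{1/2}$.
\end{proof}

For positive operators this replaces the pointwise bound $|x+\lambda y|\le x+y$.

\begin{lemma}\label{lem:positive}
If $x,y\in X^+$, then $\sup_{|\lambda|=1}\|x+\lambda y\|=\|x+y\|$.
\end{lemma}

\begin{proof}
For $|\lambda|=1$ let $a=(x^{1/2},\bar\lambda y^{1/2})$ and $b=(x^{1/2},y^{1/2})$. Then $a^*b=x+\lambda y$ and $a^*a=b^*b=x+y$, so $\|x+\lambda y\|\le\|x+y\|$ by Lemma~\ref{lem:CS}, with equality at $\lambda=1$.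
\end{proof}

Next we construct the projection. One should think of a column $a$ as an operator from $\mathcal H$ to $\mathcal H^N$ with polar decomposition $a=vq$, where $q=(a^*a)^{1/2}$, and of $e=vv^*$ as the projection onto the closure of its range. Formally $v=aq^{-1}$. Since $q$ may be unbounded and need not be invertible, we cut its spectrum to $[1/k,k]$ and pass to the limit. The limit is controlled by the following observation.

\begin{lemma}\label{lem:kernel}
If $d\in\widetilde{\mathcal M}$, $p_k\uparrow s$ are projections in $\mathcal M$ and $dp_k=0$ for all $k$, then $ds=0$.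
\end{lemma}

\begin{proof}
The ordinary product of the closed operator $d$ with the bounded operator $p_k$ on the right is closed, so it coincides with the strong product, which is the everywhere defined operator $0$. Hence $p_k\mathcal H\subseteq\ker d$. The kernel of a closed operator is closed and $\bigcup_kp_k\mathcal H$ is dense in $s\mathcal H$, so $s\mathcal H\subseteq\ker d$.
\end{proof}

\begin{lemma}[Range projection of a column]\label{lem:range}
For every $a\in\widetilde{\mathcal M}^N$ there is a projection $e\in M_N(\mathcal M)$ such that $ea=a$, and such that $z^*e=0$ for every $z\in\widetilde{\mathcal M}^N$ with $z^*a=0$.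
\end{lemma}

\begin{proof}
Let $q=(a^*a)^{1/2}$, $p_k=\chi_{[1/k,k]}(q)$ and $s=\chi_{(0,\infty)}(q)$, so that $p_k\uparrow s$. Put $\varphi_k(t)=t^{-1}\chi_{[1/k,k]}(t)$ and $v_i^{(k)}=a_i\varphi_k(q)$.

\emph{The column $v$.} By (M4),
\[
\sum_iv_i^{(k)*}v_i^{(k)}=\varphi_k(q)q^2\varphi_k(q)=p_k\le1,
\]
so each $v_i^{(k)}$ is a contraction in $\mathcal M$ by (M2). From $\varphi_l\chi_{[1/k,k]}=\varphi_k$ for $l\ge k$ and $\varphi_k(0)=0$ we get $v_i^{(l)}p_k=v_i^{(k)}$ for $l\ge k$ and $v_i^{(k)}(1-s)=0$. Hence for every vector $\xi$ in the dense subspace $\bigcup_kp_k\mathcal H+(1-s)\mathcal H$ the sequence $v_i^{(k)}\xi$ is eventually constant. Being uniformly bounded, $v_i^{(k)}$ converges strongly to some $v_i\in\mathcal M$, with $v_ip_k=v_i^{(k)}$ and $v_is=v_i$. Put $w=\sum_iv_i^*v_i$. Then $p_kwp_k=p_k$, and letting $k\to\infty$ gives $sws=s$. As $sws=w$, we obtain $\sum_iv_i^*v_i=s$.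

\emph{The factorization $a_i=v_iq$.} Let $d=a_i-v_iq$. We have $v_iqp_k=v_ip_kq=a_i\varphi_k(q)q=a_ip_k$, so $dp_k=0$ for all $k$, and $ds=0$ by Lemma~\ref{lem:kernel}. Also $q(1-s)=0$ and $(1-s)a_i^*a_i(1-s)\le(1-s)q^2(1-s)=0$, so $a_i(1-s)=0$ by (M2) and $d(1-s)=0$. Thus $d=0$.

\emph{The projection.} Let $e_{il}=v_iv_l^*$. Then $e_{li}^*=e_{il}$ and $\sum_je_{ij}e_{jl}=v_isv_l^*=e_{il}$, so $e$ is a projection, and $(ea)_i=v_i\sum_jv_j^*v_jq=v_isq=v_iq=a_i$. If $z^*a=0$, put $c=\sum_iz_i^*v_i$. Then $cp_k=\sum_iz_i^*a_i\varphi_k(q)=0$ for all $k$, so $c=cs=0$ by Lemma~\ref{lem:kernel}, and the $l$-th entry of $z^*e$ is $cv_l^*=0$.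
\end{proof}

\section{From monotonicity to convexity}\label{sec:main}

The following proposition is the operator version of the scalar computation in Section~\ref{sec:idea}. It converts a statement about arbitrary $x,y\in X$ into one about positive elements.

\begin{proposition}\label{prop:split}
Let $x,y\in X$ and $m=\max_{\lambda\in\Omega}\|x+\lambda y\|$. Then $m\ge\|x\|$, and there are $A,B,C,D\in X^+$ such that
\begin{gather}
\|A+B\|\le m,\qquad \|C+D\|\le m,\label{eq:upper}\\
\|x\|^2\le m\|A\|,\qquad \|x\|^2\le m\|C\|,\label{eq:lower}\\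
\|y\|\le\|C\|^{1/2}\|B\|^{1/2}+\|D\|^{1/2}\|A\|^{1/2}\le m^{1/2}\bigl(\|B\|^{1/2}+\|D\|^{1/2}\bigr).\label{eq:y}
\end{gather}
\end{proposition}

\begin{proof}
The bound $m\ge\|x\|$ follows from the first identity in \eqref{eq:fourier}. Let $f_\lambda=u_\lambda|f_\lambda|$ be the polar decompositions and define columns in $\widetilde{\mathcal M}^3$, indexed by $\lambda\in\Omega$, by
\[
S_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}\bigr)_\lambda,\qquad
T_j=\bigl(3^{-1/2}\lambda^j|f_\lambda|^{1/2}u_\lambda^*\bigr)_\lambda\qquad(j=0,1).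
\]
The factor $u_\lambda^*$ stands on the right so that $T_i^*S_j=\frac13\sum_\lambda\lambda^{j-i}u_\lambda|f_\lambda|=\frac13\sum_\lambda\lambda^{j-i}f_\lambda$. By \eqref{eq:fourier},
\begin{equation}\label{eq:gram}
T_0^*S_0=T_1^*S_1=x,\qquad T_1^*S_0=y,\qquad T_0^*S_1=0 .
\end{equation}
Moreover, for $j=0,1$,
\[
S_j^*S_j=P:=\tfrac13\sum_\lambda|f_\lambda|,\qquad T_j^*T_j=Q:=\tfrac13\sum_\lambda u_\lambda|f_\lambda|u_\lambda^* ,
\]
and (F1) gives $P,Q\in X$ with $\|P\|,\|Q\|\le m$.

Let $e\in M_3(\mathcal M)$ be the projection of Lemma~\ref{lem:range} for $a=S_1$. Then $eS_1=S_1$, and $T_0^*e=0$ because $T_0^*S_1=0$. Put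
\[
A=S_0^*(1-e)S_0,\qquad B=S_0^*eS_0,\qquad C=T_1^*eT_1,\qquad D=T_1^*(1-e)T_1 .
\]
These elements are positive, $A+B=P$ and $C+D=Q$. This gives \eqref{eq:upper}, and (F2) shows that $A,B,C,D\in X$ with norms at most $m$.

Since $T_0^*e=0$, we have $x=T_0^*S_0=T_0^*\bigl((1-e)S_0\bigr)$, and Lemma~\ref{lem:CS} gives $\|x\|^2\le\|Q\|\|A\|$. Since $eS_1=S_1$, we have $x=T_1^*S_1=(eT_1)^*S_1$, and Lemma~\ref{lem:CS} gives $\|x\|^2\le\|C\|\|P\|$. This proves \eqref{eq:lower}. Finally
\[
y=T_1^*S_0=(eT_1)^*(eS_0)+\bigl((1-e)T_1\bigr)^*\bigl((1-e)S_0\bigr),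
\]
and Lemma~\ref{lem:CS} applied to each term gives the first inequality in \eqref{eq:y}. The second follows from $\|A\|,\|C\|\le m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (a)$\Rightarrow$(b) holds because $X^+\subseteq X$. By Lemma~\ref{lem:positive}, (b) says exactly that $\sigma_X(\epsilon)>0$ for all $\epsilon>0$, which is (c). The same lemma shows that restricting the infimum defining $\delta_X(\epsilon)$ to positive pairs gives $\sigma_X(\epsilon)$, so $\delta_X\le\sigma_X$. The lower bound in \eqref{eq:moduli} follows from \eqref{eq:main}, and it gives (c)$\Rightarrow$(a). It remains to prove \eqref{eq:main}.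

Let $\|x\|=1$, $\|y\|\ge\epsilon>0$, and let $m,A,B,C,D$ be as in Proposition~\ref{prop:split}. By \eqref{eq:y}, one of $\|B\|,\|D\|$ is at least $\epsilon^2/(4m)$. Suppose first that it is $\|B\|$. By \eqref{eq:lower}, \eqref{eq:upper} and (F2), $1/m\le\|A\|\le m$, so $\|B\|/\|A\|\ge\epsilon^2/(4m^2)$. The definition of $\sigma_X$, applied to $A/\|A\|$ and $B/\|A\|$, gives
\[
m\ge\|A+B\|\ge\|A\|\Bigl(1+\sigma_X\Bigl(\frac{\epsilon^2}{4m^2}\Bigr)\Bigr)\ge\frac1m\Bigl(1+\sigma_X\Bigl(\frac{\epsilon^2}{4m^2}\Bigr)\Bigr).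
\]
If instead $\|D\|\ge\epsilon^2/(4m)$, the pair $(C,D)$ satisfies the same three inequalities $1/m\le\|C\|\le m$, $\|C+D\|\le m$, and the same chain applies to it. In both cases
\[
m^2\ge1+\sigma_X\bigl(\epsilon^2/(4m^2)\bigr).
\]
If $m^2\ge2$, then \eqref{eq:main} holds because its right side is at most $\sqrt2$. If $m^2<2$, then $\epsilon^2/(4m^2)\ge\epsilon^2/8$, and \eqref{eq:main} follows since $\sigma_X$ is nondecreasing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strict}]
Let $X$ be strictly monotone, $\|x\|=1$ and $\max_{\lambda\in\Omega}\|x+\lambda y\|\le1$. In Proposition~\ref{prop:split} we then have $m=1$, so $\|A\|\ge1\ge\|A+B\|$ and $\|C\|\ge1\ge\|C+D\|$. Strict monotonicity forces $B=D=0$, and \eqref{eq:y} gives $y=0$.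

Conversely, let $X$ be complex strictly convex and let $a,b\in X^+$ satisfy $\|a+b\|\le\|a\|$; we show that $b=0$. If $a=0$ this is immediate. Otherwise we may assume $\|a\|=1$, and Lemma~\ref{lem:positive} gives $\sup_{|\lambda|=1}\|a+\lambda b\|\le1$, so $b=0$.
\end{proof}

\begin{remark}[Three points are needed]
The proof rests on the zero in \eqref{eq:gram}, which uses $\sum_\lambda\lambda^2=0$. For the two points $\lambda=\pm1$ the same construction gives $T_0^*S_1=\frac12\sum_\lambda(\lambda x+\lambda^2y)=y$ instead. The conclusion fails as well: $\ell_1^2$ is a solid normed bimodule over the algebra of diagonal $2\times2$ matrices with $\sigma_{\ell_1^2}(\epsilon)=\epsilon$, while $\max_\pm\|x\pm y\|_1=1$ in Example~\ref{ex:l1}.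
\end{remark}

\begin{remark}[Use of the hypotheses]
Property (F1) is used only to move partial isometries from polar decompositions in and out of the norm. Property (F2) is used in Lemma~\ref{lem:CS} and to place $A,B,C,D$ in $X$. The trace enters only through the algebra $\widetilde{\mathcal M}$. Completeness, symmetry of the norm and non-atomicity of $\mathcal M$ are not used.
\end{remark}

\section{Symmetric spaces and unitary matrix ideals}\label{sec:symmetric}

\begin{lemma}\label{lem:examples}
The spaces $E(\mathcal M,\tau)$ and $C_E$ are solid normed bimodules, the latter over $B(H)$ with the usual trace.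
\end{lemma}

\begin{proof}
We use two properties of generalized singular values (Fack--Kosaki): $\mu(axb)\le\|a\|_\infty\|b\|_\infty\mu(x)$ for $a,b\in\mathcal M$, and $\mu(y)\le\mu(x)$ for $0\le y\le x$. Together with the definition of a symmetric space they give (F1) and (F2) for $E(\mathcal M,\tau)$. For $\mathcal M=B(H)$ and $\tau=\mathrm{Tr}$ one has $\widetilde{\mathcal M}=B(H)$; an operator $x$ is compact if and only if $\mu_t(x)\to0$ as $t\to\infty$, and then $\mu_t(x)=s_n(x)$ for $n-1\le t<n$. The two properties therefore show that $axb$ and $y$ are compact when $x$ is, with $s_n(axb)\le\|a\|_\infty\|b\|_\infty s_n(x)$ and $s_n(y)\le s_n(x)$, which gives (F1) and (F2) for $C_E$.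
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
(i) If $E$ is complex uniformly convex, then $E(\mathcal M,\tau)^+$ is complex uniformly convex by (D), and so is $E(\mathcal M,\tau)$ by the implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:main}.

(ii) If $E$ is complex uniformly convex, then $C_E^+$ is complex uniformly convex by the first sentence of (B), and so is $C_E$ by Theorem~\ref{thm:main}. Conversely, fix an orthonormal basis of $H$. For $\xi\in E\subset c_0$ the diagonal operator $\mathrm{diag}(\xi)$ is compact and its singular numbers are the decreasing rearrangement of $|\xi|$, so $\xi\mapsto\mathrm{diag}(\xi)$ is a linear isometry of $E$ into $C_E$. Complex uniform convexity passes to subspaces.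

(iii) This is the equivalence (a)$\Leftrightarrow$(c) of Theorem~\ref{thm:main} for $X=E(\mathcal M,\tau)$.

The parts of (A), (B), (C) that assume $p$-convexity are contained in (i), (ii), (iii) respectively.
\end{proof}

\begin{remark}[The converse of (i)]
For non-atomic $\mathcal M$ the converse of (i) is the second sentence of (A), which involves no $p$-convexity. For general $\mathcal M$ it fails. Let $\mathcal M=\mathbb C$, $\tau(1)=1$ and $E=L_\infty[0,1)$. Then $E(\mathcal M,\tau)=\mathbb C$ with the usual modulus, which is complex uniformly convex since $\sup_{|\lambda|=1}|x+\lambda y|=|x|+|y|$, while $E$ is not, by Example~\ref{ex:linfty}.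
\end{remark}

\section{The best constant in $L_1(\mathcal M,\tau)$}\label{sec:L1}

The trace extends to a positive linear functional on $L_1(\mathcal M,\tau)$, so $\|a+b\|_1=\|a\|_1+\|b\|_1$ for $a,b\ge0$ and $\sigma_{L_1}(\epsilon)=\epsilon$. Theorem~\ref{thm:main} thus gives $\delta_{L_1}(\epsilon)\ge(1+\epsilon^2/8)^{1/2}-1$ for $\epsilon^2\le8$, which is of order $\epsilon^2/16$.

To see what is lost, let $\|x\|_1=1$, $\|y\|_1=\epsilon$, and put $\alpha=\|A\|_1$, $\gamma=\|C\|_1$ in Proposition~\ref{prop:split}. By additivity, $\|B\|_1\le m-\alpha$ and $\|D\|_1\le m-\gamma$, so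
\[
\epsilon\le\sqrt{\gamma(m-\alpha)}+\sqrt{\alpha(m-\gamma)},\qquad \alpha,\gamma\ge1/m .
\]
These inequalities allow $\alpha=\gamma=1/m$ and $\epsilon=2(1-m^{-2})^{1/2}$, that is, $m=1+\epsilon^2/8+O(\epsilon^4)$. We shall see that the stronger constraint $\alpha\gamma\ge1$ yields $1+\epsilon^2/4$. To reach it we use a long chain of columns $S_0,\dots,S_n$ and $T_0,\dots,T_n$. The identities for $x$ will give $\alpha_k\gamma_k\ge1$, whereas the identity for $y$ couples $\alpha_k$ with $\gamma_{k+1}$. The index shift becomes harmless once we know that $(\alpha_k)$ is monotone and bounded, because then two consecutive terms are almost equal. The chain requires range projections of several columns.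

\begin{lemma}\label{lem:multirange}
For $a^{(1)},\dots,a^{(r)}\in\widetilde{\mathcal M}^N$ there is a projection $e\in M_N(\mathcal M)$ such that
\begin{itemize}
\item[(R1)] $ea^{(j)}=a^{(j)}$ for all $j$;
\item[(R2)] $z^*e=0$ for every $z\in\widetilde{\mathcal M}^N$ with $z^*a^{(j)}=0$ for all $j$;
\item[(R3)] $e\le e'$ for every projection $e'\in M_N(\mathcal M)$ with $e'a^{(j)}=a^{(j)}$ for all $j$.
\end{itemize}
By \textup{(R1)} and \textup{(R3)}, $e$ is the smallest projection fixing all $a^{(j)}$; in particular it is unique.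
\end{lemma}

\begin{proof}
We first note that if $g=g^*\in M_N(\mathcal M)$ and $z$ is the $l$-th column of $g$, then $z^*w$ is the $l$-th entry of $gw$ for a column $w$, and $z^*h$ is the $l$-th row of $gh$ for a matrix $h$. So (R2) implies: if $g=g^*$ and $ga^{(j)}=0$ for all $j$, then $ge=0$. Taking $g=1-e'$ shows that (R2) implies (R3).

We prove (R1) and (R2) by induction on $r$; the case $r=1$ is Lemma~\ref{lem:range}. Let $e_1$ be the projection for $a^{(1)},\dots,a^{(r-1)}$ and $e_2$ the projection for the single column $w=(1-e_1)a^{(r)}$. Since $e_1w=0$, the remark above gives $e_1e_2=0$, hence $e_2e_1=0$, and $e=e_1+e_2$ is a projection. Then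
\[
ea^{(r)}=e_1a^{(r)}+e_2w=e_1a^{(r)}+w=a^{(r)},\qquad ea^{(j)}=a^{(j)}+e_2e_1a^{(j)}=a^{(j)}\quad(j<r).
\]
If $z^*a^{(j)}=0$ for all $j$, then $z^*e_1=0$, so $z^*w=z^*a^{(r)}-z^*e_1a^{(r)}=0$ and $z^*e_2=0$. Thus $z^*e=0$.
\end{proof}

\begin{proof}[Proof of inequality \eqref{eq:L1}]
Both sides are homogeneous of degree one in $(x,y)$, so we may assume $\|x\|_1=1$ and $\epsilon:=\|y\|_1\le2$.

\emph{The chain of columns.} Let $n\ge1$ and $N=n+2$, and let $\lambda$ run over the $N$-th roots of unity. Write $f_\lambda=x+\lambda y=u_\lambda|f_\lambda|$ and, for $0\le j\le n$,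
\[
S_j=\bigl(N^{-1/2}\lambda^j|f_\lambda|^{1/2}\bigr)_\lambda,\qquad T_j=\bigl(N^{-1/2}\lambda^j|f_\lambda|^{1/2}u_\lambda^*\bigr)_\lambda .
\]
Then $S_j^*S_j=P:=\frac1N\sum_\lambda|f_\lambda|$ and $T_j^*T_j=Q:=\frac1N\sum_\lambda u_\lambda|f_\lambda|u_\lambda^*$, and both have norm at most $\rho_N:=\frac1N\sum_\lambda\|f_\lambda\|_1$. Further,
\[
T_i^*S_j=\Bigl(\frac1N\sum_\lambda\lambda^{j-i}\Bigr)x+\Bigl(\frac1N\sum_\lambda\lambda^{j-i+1}\Bigr)y ,
\]
and $\frac1N\sum_\lambda\lambda^d$ equals $1$ if $N$ divides $d$ and $0$ otherwise. For $0\le i,j\le n$ both exponents have absolute value at most $n+1=N-1$; this is the reason for the choice of $N$. Hence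
\[
T_i^*S_i=x,\qquad T_{i+1}^*S_i=y,\qquad T_i^*S_j=0\ \text{ for } j>i .
\]

\emph{The flag of projections.} For $0\le k\le l\le n$ let $F_{k,l}$ be the projection of Lemma~\ref{lem:multirange} for $S_k,\dots,S_l$. Put $F_k=F_{k,n}$, $F_{n+1}=0$ and $G_k=F_k-F_{k+1}$ for $0\le k\le n$. By (R3), $F_0\ge F_1\ge\dots\ge F_{n+1}$, so the $G_k$ are mutually orthogonal projections. By (R1), $F_kS_k=S_k$; by (R2), $T_i^*F_{i+1}=0$. Therefore
\begin{align*}
x&=T_k^*F_kS_k=T_k^*G_kS_k &&(0\le k\le n),\\
y&=T_{k+1}^*F_kS_k=T_{k+1}^*(F_k-F_{k+2})S_k=T_{k+1}^*G_kS_k+T_{k+1}^*G_{k+1}S_k &&(0\le k<n).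
\end{align*}
Put $\alpha_k=\|S_k^*G_kS_k\|_1$ and $\gamma_k=\|T_k^*G_kT_k\|_1$; both lie in $[0,\rho_N]$. Since $G_k+G_{k+1}$ is a projection, $S_k^*G_kS_k+S_k^*G_{k+1}S_k\le P$ and $T_{k+1}^*G_kT_{k+1}+T_{k+1}^*G_{k+1}T_{k+1}\le Q$. Additivity of the norm on the positive cone, which is the only property special to $L_1$ in this proof, gives
\[
\|S_k^*G_{k+1}S_k\|_1\le\rho_N-\alpha_k,\qquad \|T_{k+1}^*G_kT_{k+1}\|_1\le\rho_N-\gamma_{k+1}.
\]
Writing $T^*GS=(GT)^*(GS)$ for each projection $G$ above and applying Lemma~\ref{lem:CS}, we get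
\begin{equation}\label{eq:chain}
\alpha_k\gamma_k\ge1\ \ (0\le k\le n),\qquad \epsilon\le\sqrt{\alpha_k(\rho_N-\gamma_{k+1})}+\sqrt{\gamma_{k+1}(\rho_N-\alpha_k)}\ \ (0\le k<n).
\end{equation}

\emph{Monotonicity of $\alpha_k$.} Let $U=\mathrm{diag}(\lambda)$, a unitary in $M_N(\mathbb C)\subseteq M_N(\mathcal M)$, so that $US_j=S_{j+1}$. A projection $e'$ fixes $S_k,\dots,S_l$ if and only if $Ue'U^*$ fixes $S_{k+1},\dots,S_{l+1}$, and conjugation by $U$ preserves the order of projections. By minimality, $UF_{k,l}U^*=F_{k+1,l+1}$ for $l<n$. With the convention $F_{1,0}=0$ we obtain $F_{k+1}=U^kF_{1,n-k}U^{*k}$, and since $S_k=U^kS_0$,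
\[
S_k^*G_kS_k=S_k^*F_kS_k-S_k^*F_{k+1}S_k=P-S_0^*F_{1,n-k}S_0 .
\]
By (R3), $F_{1,n-k}$ decreases as $k$ increases, so $0\le\alpha_0\le\dots\le\alpha_n\le\rho_N$. The $n$ increments add up to at most $\rho_N$, so some $k=k(n)<n$ has $\alpha_{k+1}-\alpha_k\le\rho_N/n$. For this $k$, by \eqref{eq:chain} and $\gamma_{k+1}\le\rho_N$,
\begin{equation}\label{eq:shift}
\alpha_k\gamma_{k+1}\ge\alpha_{k+1}\gamma_{k+1}-\rho_N^2/n\ge1-\rho_N^2/n .
\end{equation}

\emph{The limit $n\to\infty$.} The numbers $\rho_N$ are Riemann sums of the continuous function $\theta\mapsto\|x+e^{i\theta}y\|_1$, so they converge to the left side $\rho$ of \eqref{eq:L1}. Along a subsequence, $\alpha_{k(n)}\to\alpha$ and $\gamma_{k(n)+1}\to\gamma$, and \eqref{eq:chain} and \eqref{eq:shift} give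
\[
\alpha,\gamma\in[0,\rho],\qquad \alpha\gamma\ge1,\qquad \epsilon\le\sqrt{\alpha(\rho-\gamma)}+\sqrt{\gamma(\rho-\alpha)} .
\]
In particular $\rho\ge1$. Write $\alpha=\rho\cos^2\varphi$ and $\gamma=\rho\cos^2\psi$ with $\varphi,\psi\in[0,\pi/2]$. Then $\epsilon\le\rho(\cos\varphi\sin\psi+\cos\psi\sin\varphi)=\rho\sin(\varphi+\psi)$ and $\cos\varphi\cos\psi\ge1/\rho$, so
\[
\cos(\varphi+\psi)=2\cos\varphi\cos\psi-\cos(\varphi-\psi)\ge\frac2\rho-1 .
\]
If $\rho\le2$, the right side is nonnegative, and
\[
\epsilon^2\le\rho^2\Bigl(1-\Bigl(\frac2\rho-1\Bigr)^2\Bigr)=\rho^2-(2-\rho)^2=4(\rho-1),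
\]
that is, $\rho\ge1+\epsilon^2/4$. If $\rho>2$, then $\rho>2\ge1+\epsilon^2/4$ because $\epsilon\le2$.
\end{proof}

The hypothesis $\|y\|_1\le2\|x\|_1$ is used only in the last line. Some restriction is necessary, since the left side of \eqref{eq:L1} is at most $\|x\|_1+\|y\|_1$, which is smaller than the right side when $\|y\|_1>4\|x\|_1$.

\begin{proof}[Proof of the remaining assertions of Theorem~\ref{thm:L1}]
Let $0\le\epsilon<1$, $x=1$ and $y(t)=\epsilon e^{2\pi it}$ in $L_1[0,1]$, so that $\|x\|_1=1$ and $\|y\|_1=\epsilon$. Multiplying $y$ by $\lambda$ with $|\lambda|=1$ translates a periodic function, so $\|x+\lambda y\|_1=\int_0^1|1+\epsilon e^{2\pi it}|\,dt$ for all such $\lambda$. The series $(1+\epsilon\zeta)^{1/2}=\sum_{k\ge0}\binom{1/2}{k}\epsilon^k\zeta^k$ converges uniformly for $|\zeta|=1$, and Parseval's identity gives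
\[
\int_0^1|1+\epsilon e^{2\pi it}|\,dt=\int_0^1\bigl|(1+\epsilon e^{2\pi it})^{1/2}\bigr|^2dt=\sum_{k\ge0}\binom{1/2}{k}^2\epsilon^{2k}=1+\frac{\epsilon^2}4+\frac{\epsilon^4}{64}+\cdots .
\]
Thus no constant larger than $\frac14$ is possible in \eqref{eq:L1}, for the mean or for the supremum, and $\delta_{L_1[0,1]}(\epsilon)\le\epsilon^2/4+O(\epsilon^4)$.

For the lower bound let $0<\epsilon\le2$, $\|x\|_1=1$ and $\|y\|_1\ge\epsilon$. If $\|y\|_1\le2$, then \eqref{eq:L1} gives $\sup_{|\lambda|=1}\|x+\lambda y\|_1\ge1+\epsilon^2/4$. If $\|y\|_1>2$, the second identity in \eqref{eq:fourier} gives $\sup_{|\lambda|=1}\|x+\lambda y\|_1\ge\|y\|_1>2\ge1+\epsilon^2/4$. Hence $\delta_{L_1[0,1]}(\epsilon)\ge\epsilon^2/4$.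
\end{proof}

\begin{remark}[The exponent in \eqref{eq:main}]
The exponent $2$ in \eqref{eq:main} cannot be improved in general. If \eqref{eq:main} held for all $X$ with $\sigma_X(c\epsilon^p)$ in place of $\sigma_X(\epsilon^2/8)$, for some $c>0$ and $p<2$, then the example above, where $\sigma_{L_1}(\epsilon)=\epsilon$, would give $1+\epsilon^2/4+O(\epsilon^4)\ge(1+c\epsilon^p)^{1/2}$ for small $\epsilon$, which is false.
\end{remark}

\begin{thebibliography}{1}

\bibitem{CK}
Malgorzata Marta Czerwinska and Anna Kaminska,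
\emph{Geometric properties of noncommutative symmetric spaces of measurable operators and unitary matrix ideals},
arXiv:1704.02033 (2017).

\end{thebibliography}
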